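# Two infections competing on a long-range percolation torus

## 1. Long-range percolation, competing infections, coexistence

Fix a dimension $d\in\mathbb N$ and an exponent $\alpha\in(0,d)$.

**Definition (discrete torus).** For $n$ with $n^{1/d}\in\mathbb N$ let $\mathbb T=\mathbb T_n^d=(\mathbb Z/n^{1/d}\mathbb Z)^d$, a group with $n$ elements. The torus norm $\|x\|$ is induced by a fixed norm on $\mathbb R^d$: it is the smallest norm of a representative of $x$. We write $|x|$ for the $\ell_\infty$-distance from $x$ to $0$ on the torus. The two are comparable, with constants depending only on the norm and $d$.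

*Example.* For $d=1$, $n=5$ and the absolute value, $\mathbb T$ is a cycle of five points, with two points at distance $1$ from $0$ and two at distance $2$.

**Definition (long-range percolation).** Put $p(0)=0$, $p(x)=1$ if $x$ is a nearest neighbor of $0$, and $p(x)=\|x\|^{-\alpha}\wedge 1$ otherwise. Each pair $\{x,y\}$ is joined by an edge with probability $p(x-y)$, independently over pairs. The graph contains the nearest-neighbor torus, so it is connected.

*Example.* For $d=1$, $n=5$, $\alpha=\frac12$: the five cycle edges are present, and each of the five pairs at distance $2$ is an edge with probability $2^{-1/2}\approx 0.71$. For $d=1$, $\alpha=\frac12$ and large $n$ the expected degree is about $2\sum_{k\le n/2}k^{-1/2}\approx 2\sqrt{2n}$. It is a power of $n$, but much smaller than $n$.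

**Definition (competition).** Choose two distinct vertices $v^\ominus,v^\oplus$ uniformly. At time $0$ they are infected with types $\ominus$ and $\oplus$. The $\ominus$ infection crosses each edge at rate $1$ and the $\oplus$ infection at rate $\lambda>0$; all clocks are independent exponentials, independent of the graph. A susceptible vertex takes the type that reaches it first and keeps it forever. Let $N_n^\ominus,N_n^\oplus$ be the final numbers of vertices of the two types, and $M_n=\min\{N_n^\ominus,N_n^\oplus\}$.

*Example.* For $d=1$, $n=3$ the graph is a triangle. The third vertex is adjacent to both starting points, and it becomes $\oplus$ with probability $\lambda/(1+\lambda)$. Here $M_3=1$ always.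

**Definition (coexistence).** Coexistence means $\lim_{\varepsilon\downarrow0}\liminf_{n\to\infty}\mathbb P(M_n\ge\varepsilon n)=1$.

*Example.* If $N_n^\ominus/n$ converges in law to the uniform law on $(0,1)$, then $\lim_n\mathbb P(M_n\ge \varepsilon n)=1-2\varepsilon$ for $\varepsilon<\frac12$, and coexistence occurs. If $M_n\le\sqrt n$ always, it does not.

**Definition (tightness in $(0,\infty)$).** Positive random variables $\xi_n$ are tight in $(0,\infty)$ if for every $\eta>0$ there are $0<a<b<\infty$ with $\liminf_n\mathbb P(a\le\xi_n\le b)\ge1-\eta$.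

*Example.* If $\xi_n=M_n/n^{\gamma}$ is tight in $(0,\infty)$, then $\log M_n=\gamma\log n+\log \xi_n$ with $\log\xi_n$ bounded in probability, so $\log M_n/\log n\to\gamma$ in probability. The converse fails: for the sequence $n^\gamma\log n$ the logarithmic limit is $\gamma$, but $\xi_n=\log n\to\infty$.

Now the question can be put. If the two infections are equally fast, does each conquer a positive fraction of the torus? If one is faster, how many vertices does the slower one save? The following conjecture comes from Bas Lodewijks, Neeladri Maitra, "Long-range competition on the torus", arXiv:2403.05536 (2024).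

**Conjecture.** Let $\lambda>0$ and $\alpha<d$. If $\lambda=1$, coexistence occurs. If $\lambda\ne1$, then $\log(M_n)/\log n\to\min\{\lambda,1/\lambda\}$ in probability.

The task is to prove or disprove it. It is true, and we shall prove more.

**Reduction to $\lambda\ge1$.** If $\lambda<1$, multiply all times by $\lambda$: the rates become $1/\lambda$ for $\ominus$ and $1$ for $\oplus$. Now exchange the names of the types; the law of the starting pair is exchangeable. This is the same problem with $1/\lambda$ in place of $\lambda$. From now on $\lambda\ge1$, and we write $\lambda_\ominus=1$, $\lambda_\oplus=\lambda$.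

**Theorem 1.** (i) If $\lambda=1$, then $\lim_{\varepsilon\downarrow0}\liminf_n\mathbb P(M_n\ge\varepsilon n)=1$. (ii) If $\lambda>1$, then $(M_n/n^{1/\lambda})_n$ is tight in $(0,\infty)$, so $\log M_n/\log n\to1/\lambda$ in probability; moreover $\mathbb P(M_n=N_n^\ominus)\to1$.

With the reduction, Theorem 1 proves the conjecture for all $\lambda>0$, $d\in\mathbb N$, $\alpha\in(0,d)$. The second theorem identifies the limit laws.

**Theorem 2.** Let $W^\ominus,W^\oplus$ be independent Exp(1) variables. (i) If $\lambda=1$, then $N_n^\ominus/n\to W^\ominus/(W^\ominus+W^\oplus)$ in law, i.e. to the uniform law on $(0,1)$. (ii) If $\lambda>1$, then $n^{-1/\lambda}M_n\to W^\ominus(W^\oplus)^{-1/\lambda}$ in law. (If $\lambda<1$: $n^{-\lambda}M_n\to W^\oplus(W^\ominus)^{-\lambda}$ in law.)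

Throughout, $C,c>0$ are constants depending only on $d,\alpha,\lambda$ and the norm, which may change from line to line, and statements are for $n$ large.

## 2. The complete graph: Pólya's urn and Yule processes

Before the torus, replace the graph by the complete graph on $n$ vertices, where everything can be computed by hand.

Suppose $a$ vertices are $\ominus$, $b$ are $\oplus$, and $u=n-a-b$ are susceptible. The next infection is $\ominus$ at rate $au$ and $\oplus$ at rate $\lambda bu$. The factor $u$ cancels in the ratio: the next infection is $\ominus$ with probability $a/(a+\lambda b)$.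

*Case $\lambda=1$.* This is Pólya's urn started from $(1,1)$ and run for $n-2$ draws. A given sequence with $i$ draws of $\ominus$ and $j=n-2-i$ draws of $\oplus$ has probability $i!\,j!/(n-1)!$, and there are $\binom{n-2}{i}$ such sequences. So $N_n^\ominus$ is uniform on $\{1,\dots,n-1\}$, and $N_n^\ominus/n$ becomes uniform on $(0,1)$.

*Case $\lambda>1$.* Recall the **Yule process** of rate $\gamma$: it starts from one particle, and every particle gives birth to a new one at rate $\gamma$, independently. Its size $Y_t$ has mean $e^{\gamma t}$, and $e^{-\gamma t}Y_t$ is a martingale that converges almost surely to an Exp(1) variable. Take independent Yule processes $Y^\ominus$ of rate $1$ and $Y^\oplus$ of rate $\lambda$. Their joint jump chain goes from $(a,b)$ to $(a+1,b)$ with probability $a/(a+\lambda b)$. This is our chain, so $N_n^\ominus$ has the law of $Y^\ominus_\tau$, where $\tau$ is the time at which $Y^\ominus+Y^\oplus=n$. As $n\to\infty$ we have $\tau\to\infty$, $e^{-\tau}Y_\tau^\ominus\to W^\ominus$, $e^{-\lambda\tau}Y^\oplus_\tau\to W^\oplus$. Since $\lambda>1$, $Y_\tau^\oplus/n\to1$,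 hence $ne^{-\lambda\tau}\to W^\oplus$ and
$$n^{-1/\lambda}Y_\tau^\ominus=\big(e^{-\tau}Y_\tau^\ominus\big)\big(ne^{-\lambda\tau}\big)^{-1/\lambda}\to W^\ominus(W^\oplus)^{-1/\lambda}\qquad\text{almost surely}.$$

So the complete graph obeys both theorems. The claim of the lecture is that long-range percolation with $\alpha<d$ behaves in the same way, with the same limit laws.

## 3. Why dominating the slow infection by a Yule process is not enough

The computation above relied on the cancelling factor $u$. On the torus the rate at which $\ominus$ grows depends on how many susceptible vertices are close to the $\ominus$ vertices, and no jump chain is available. What survives is domination. Measure time so that a vertex with all neighbors susceptible transmits at expected total rate $\lambda_i$ at the start. Then each infection is dominated by a branching process growing like $e^{\lambda_it}$, and the fast one reaches size of order $n$ around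
$$t_n=\frac{\log n}\lambda ,$$
when the slow one has size about $e^{t_n}=n^{1/\lambda}$. This predicts the right exponent. A sensible first attempt is to bound $\mathbb E N_n^\ominus$ by the mean $e^t$ of the Yule process at the time $t$ when all vertices are infected.

The attempt fails because that time is about $2t_n$, not $t_n$. We check this on the complete graph, with clocks of rate $\lambda_i/(n-1)$. The expected number of infected vertices at time $t_n-K$ is at most $e^{t_n-K}+e^{\lambda(t_n-K)}\le2e^{-K}n$, so with probability at least $1-4e^{-K}$ at least $n/2$ vertices are then susceptible. While a vertex is susceptible it is infected at rate $(a+\lambda b)/(n-1)\le\lambda$. With $u$ susceptible vertices the waiting time for the next infection therefore dominates an exponential of rate $\lambda u$. The sum of independent exponentials of rates $\lambda u$, $u=1,\dots,m$, has the law of the maximum of $m$ independent Exp$(\lambda)$ variables. For $m\ge n/2$ this maximum exceeds $(\log n-K)/\lambda$ with probability at least $1-(1-e^K/n)^{n/2}\ge1-e^{-e^K/2}$. So with probability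 close to $1$ for $K$ large, completion happens no earlier than $2t_n-2K$, when the Yule bound is $e^{-2K}n^{2/\lambda}$ and no longer $n^{1/\lambda}$.

This suggests splitting the time axis at $T_0=t_n-K$ with a constant $K$. Before $T_0$, we compare with branching processes, from below as well as from above; this needs a proof that few particles are lost. After $T_0$, we need a new argument showing that $\ominus$ gains only a constant factor, although the phase lasts for a time of order $\log n$. We return to the difficulty of that phase in Section 9.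

## 4. The step distribution mixes in boundedly many steps

The branching processes will live on $\mathbb T$, with steps distributed like the far end of a random edge. Let
$$D=\sum_xp(x),\qquad q=p/D,\qquad \kappa=1-\alpha/d\in(0,1).$$
So $q$ is a symmetric probability on $\mathbb T$ with $q(0)=0$. We write $q^{*k}$ for convolution powers, and $\pi\equiv\frac1n$ for the uniform law.

**Lemma 3.** With constants $c_0>0$, $k_0\ge2$ and $\varrho<1$ not depending on $n$:

* (Q1) $q(x)\ge c_0/n$ for $x\ne0$.
* (Q2) $cn^\kappa\le D\le n$ and $q\le1/D$.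
* (Q3) $\max q^{*k}\le C/n$ for $k\ge k_0$.
* (Q4) $\max|q^{*k}-\frac1n|\le\frac Cn\varrho^k$ for $k\ge k_0$.

*Example.* Let $d=1$, $\alpha=\frac12$. Then $q(x)\approx|x|^{-1/2}/(2\sqrt{2n})$, whose maximum is of order $n^{-1/2}$, far above $\frac1n$. Two steps nearly suffice to flatten it: $q^{*2}(0)=\sum q^2\approx\frac1{8n}\cdot2\sum_{k\le n/2}\frac1k\approx\frac{\log n}{4n}$. The proof below gives $k_0=3$.

*Proof.* **Step 1 (Q1 and Q2), by counting points at each distance.** For $x\ne0$ we have $cn^{-\alpha/d}\le p(x)\le C|x|^{-\alpha}$ and $p(x)\le1$, and $\#\{|x|=k\}\le Ck^{d-1}$. Summing, $D\le C\sum_{k\le n^{1/d}}k^{d-1-\alpha}\le Cn^\kappa$ and $D\ge(n-1)cn^{-\alpha/d}\ge cn^\kappa$. Dividing gives $q(x)\ge cn^{-\alpha/d}/(Cn^{\kappa})=c_0/n$. Since $p\le1$, also $D\le n$ and $q\le1/D$.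

**Step 2 (Q3), by Young's inequality.** Let $g=nq$, and use normalized counting measure both for norms and for convolutions, so that $\|g\|_r^r=\frac1n\sum_x g(x)^r$ and $g^{*k}=nq^{*k}$. By Step 1, $g(x)\le C(n^{1/d}/|x|)^\alpha$ for $x\neq0$. If $\alpha r<d$, then
$$\|g\|_r^r\le Cn^{-1+\alpha r/d}\sum_{x\ne0}|x|^{-\alpha r}\le Cn^{-1+\alpha r/d}n^{1-\alpha r/d}=C.$$
Choose $k_0\ge2$ with $k_0(d-\alpha)>d$ and $r=k_0/(k_0-1)$; the choice of $k_0$ says exactly $\alpha r<d$. Young's inequality for $k_0$ factors gives $\|g^{*k_0}\|_\infty\le\|g\|_r^{k_0}$, because $k_0/r=k_0-1$. Hence $\max q^{*k_0}\le C/n$, and further convolution with a probability does not increase a maximum.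

**Step 3 (Q4), by a Doeblin argument.** By (Q1), $q^{*2}(x)\ge\sum_{y\ne0,x}q(y)q(x-y)\ge(n-2)c_0^2/n^2\ge c_1/n$ for all $x$, with some $c_1\in(0,1)$. So $q^{*2}=c_1\pi+(1-c_1)\tilde q$ with a probability $\tilde q$. If $f$ has sum zero then $\pi*f=0$, so convolution with $q^{*2}$ multiplies the sup-norm of $f$ by at most $1-c_1$. Apply this repeatedly to $q^{*k_0}-\frac1n$, which has sum zero and is at most $C/n$ in absolute value. If $k-k_0$ is odd, one further convolution with $q$ is needed, and it does not increase the sup-norm. This gives (Q4) with $\varrho=\sqrt{1-c_1}$. $\square$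

A particle lineage makes a Poisson number of steps, so we need the Poissonized kernel $P_v=\sum_{k\ge0}e^{-v}\frac{v^k}{k!}q^{*k}$, a symmetric probability with $P_v*P_{v'}=P_{v+v'}$. For every $j\ge1$, $v\ge0$ and every probability $\mu$ on $\mathbb T$,
$$\max\big|P_v*q^{*j}*\mu-\tfrac1n\big|\le\epsilon(v):=\tfrac Cne^{-c_2v}+\tfrac CD(1+v)^{k_0}e^{-v},\qquad 0<c_2\le\tfrac14.\tag{1}$$
It suffices to take $j=1$, $\mu=\delta_0$, since convolution with a probability does not increase the sup-norm and fixes the constant $\frac1n$. The terms with $k+1\ge k_0$ contribute at most $\sum_ke^{-v}\frac{v^k}{k!}\frac Cn\varrho^{k+1}\le\frac Cne^{-(1-\varrho)v}$. There are finitely many terms with $k+1<k_0$; there both $q^{*(k+1)}$ and $\frac1n$ lie in $[0,\frac1D]$, so $|q^{*(k+1)}-\frac1n|\le\frac1D$. Put $c_2=\min\{1-\varrho,\frac14\}$. In particular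
$$P_v*q^{*j}*\mu\le\tfrac Cn+\tfrac CD(1+v)^{k_0}e^{-v}.\tag{2}$$

## 5. Infection intensities when the graph is revealed only by its use

**Setting.** We scale time: $t=D\times$(original time). Let $v^\ominus,v^\oplus$ be independent and uniform on $\mathbb T$, and let $A=\{v^\ominus\ne v^\oplus\}$, so $\mathbb P(A)=1-\frac1n$. The model of Section 1 is the law conditioned on $A$. Independent starting points will make the two infections independent before they interact.

We merge the graph and the clocks. For a pair $e=\{x,y\}$ with $p_e=p(x-y)$ and a type $i$, let $X_e^i$ be $\infty$ with probability $1-p_e$ (no edge) and otherwise exponential of rate $\lambda_i/D$. On $A$, a vertex $x$ infected with type $i$ at time $t_x$ transmits its type to $y$ at time $t_x+X^i_{\{x,y\}}$, if $y$ is then susceptible. Let $I_t^\ominus,I_t^\oplus,U_t$ be the sets of $\ominus$, $\oplus$ and susceptible vertices, let $i(x)$ be the type of an infected $x$, and let $\mathcal F_t$ be generated by $v^\ominus,v^\oplus$ and the infection history up to time $t$ (times, vertices, types, infectors).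

**Definition (intensity).** A counting process $N$ has $\mathcal F$-intensity $\gamma_t$ if $N_t-\int_0^t\gamma_s\,ds$ is an $\mathcal F$-martingale, with $\gamma$ adapted and, for fixed $n$, bounded.

*Example.* If $X$ is exponential of rate $\gamma$ and $\mathcal F$ is generated by $\mathbf 1\{X\le t\}$, then $\mathbf 1\{X\le t\}$ has intensity $\gamma\mathbf 1\{X>t\}$. If $X$ has hazard rate $\gamma(s)$ (density divided by survival function), the intensity is $\gamma(t)\mathbf 1\{X>t\}$.

The survival function and hazard rate of $X_e^i$ are, with $b=\lambda_is/D$,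
$$\bar F_e^i(s)=1-p_e+p_ee^{-b},\qquad \gamma_e^i(s)=\frac{\lambda_i}D\cdot\frac{p_ee^{-b}}{1-p_e+p_ee^{-b}}.$$

**Lemma 4.** Suppose the couples $(X_e^\ominus,X_e^\oplus)$ are independent over $e$ and independent of $(v^\ominus,v^\oplus)$, with the above marginals and *arbitrary* dependence inside each couple. On $A$:

(a) Given $\mathcal F_t$, the variables $X^{i(x)}_{\{x,y\}}$, $x$ infected and $y$ susceptible, are independent, each with its law conditioned on exceeding $t-t_x$. Moreover the couples of pairs with both endpoints susceptible are independent of these and of each other, with their original laws.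

(b) An infected $x$ of type $i$ infects a susceptible $y$ with $\mathcal F$-intensity
$$\lambda_iq(x-y)\,\theta,\qquad\theta=\frac{e^{-b}}{1-p+pe^{-b}}\in[e^{-b},1],\quad b=\frac{\lambda_i(t-t_x)}D,\quad p=p(x-y).\tag{3}$$

(c) The law of the history does not depend on the dependence inside the couples.

The factor $\theta$ measures what is learned when a pair stays silent: an edge that has not transmitted for a while is less likely to exist. For nearest neighbors $p=1$ and $\theta=1$. In all cases $\theta\ge1-b$, so for times of order $\log n$, much less than $D$, the effect is negligible. The hidden graph behaves as if it were resampled all the time.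

*Proof.* **Step 1: the law of the history as a product.** Fix the roots, $m\ge0$, infections $a_k\to x_k$ at times $0<\tau_1<\dots<\tau_m<t$, and numbers $r_{xy}\ge0$. Consider the event that the first $m$ infections are these, with times in $d\tau_k$, that there is no other infection up to $t$, and that $X^{i(x)}_{\{x,y\}}>t-t_x+r_{xy}$ for all infected $x$ and susceptible $y$. A vertex $y$ is infected at the smallest of the times $t_x+X^{i(x)}_{\{x,y\}}$ over the infected $x$. So, by induction over the infections and up to null events, this event is the conjunction of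

* $X^{i(a_k)}_{\{a_k,x_k\}}\in d\tau_k-t_{a_k}$ for $k\le m$;
* $X^{i(x)}_{\{x,y\}}>t_y-t_x$ for infected $x,y$ with $t_x<t_y$, $x$ not the infector of $y$;
* $X^{i(x)}_{\{x,y\}}>t-t_x+r_{xy}$ for $x$ infected, $y$ susceptible.

Each pair $e$ occurs in at most one condition, and with a single type, namely that of its first infected endpoint; the pair of the two roots and pairs of susceptible vertices do not occur. Hence the density of the event is
$$\prod_{k\le m}\big(\gamma\bar F\big)^{i(a_k)}_{\{a_k,x_k\}}(\tau_k-t_{a_k})\ \prod_{(x,y)}\bar F^{i(x)}_{\{x,y\}}(t_y-t_x)\ \prod_{(x,y)}\bar F^{i(x)}_{\{x,y\}}(t-t_x+r_{xy}),\tag{4}$$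
the products being over the couples in the second and third conditions. Here $\gamma\bar F$ is the density of a clock.

**Step 2: (a) and (c).** Formula (4) involves only the marginals, which gives (c). Dividing (4) by its value at $r=0$ gives the joint survival function of the clocks in (a): a product of $\bar F(t-t_x+r_{xy})/\bar F(t-t_x)$. The couples with both endpoints susceptible are independent of every condition, which gives the last claim of (a).

**Step 3: (b), by a short-interval computation.** The hazard rate above equals $\lambda_iq\theta$. Fix $n$; there are finitely many pairs, and the hazard rates are bounded and Lipschitz. Given $\mathcal F_t$, two or more infections in $(t,t+\delta]$ force two distinct clocks to ring within time $\delta$: either both join infected to susceptible vertices, or one does so and the other joins two vertices susceptible at $t$. By (a) this has conditional probability $O_n(\delta^2)$, uniformly. So if at time $t$ the vertex $x$ is infected and $y$ susceptible, the conditional probability that $x$ infects $y$ in $(t,t+\delta]$ is $\delta$ times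 (3) plus $O_n(\delta^2)$. If $x$ is susceptible at $t$ it is $O_n(\delta^2)$, and if $y$ is already infected it is $0$. Sum over a partition of $[s,t]$, take conditional expectations given $\mathcal F_s$ and let the mesh tend to $0$; bounded convergence applies, as the intensities are bounded and piecewise continuous. Thus $\mathbf 1\{x\text{ infects }y\text{ by time }t\}$ minus the integral of (3) over the times when $x$ is infected and $y$ susceptible is a martingale. $\square$

In the model of Section 1 a single graph serves both types, so the two clocks of a pair are dependent, but the couples are independent over pairs with the right marginals. By (c) we may use **independent** families $X^\ominus,X^\oplus$, and we do so from now on. This is legitimate because a pair is used by only one type. All vertices still become infected, since nearest-neighbor clocks are finite.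

## 6. Solo processes, branching random walks, and ghosts

**Definition (solo process).** $S_t^\ominus$ is the set infected at time $t$ when $\ominus$ alone starts from $v^\ominus$ and uses $X^\ominus$; $S_t^\oplus$ is the same for $\oplus$. The two solo processes are independent. Lemma 4 holds for each in its own history, with the same proof and one type.

*Example.* On the triangle, both solo processes eventually infect all three vertices, while in the competition one of the types ends with a single vertex.

**Lemma 5.** On $A$, $I_t^i\subset S_t^i$. If $y\in S_t^\ominus\setminus I_t^\ominus$, then some non-root vertex $z$ on the solo infection path from $v^\ominus$ to $y$ (possibly $z=y$) satisfies $z\in S_s^\oplus$, where $s\le t$ is the solo $\ominus$ infection time of $z$. The same holds with types exchanged.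

Note that it would be wrong to look only at $y$ itself: $y$ may be lost because one of its ancestors was taken.

*Proof.* The solo infection time of $y$ is the minimum over paths of the sum of the clocks. A type-$i$ infection path in the competition is one such path, so the solo time is not larger; this gives the inclusion.

For the second part let $z_0=v^\ominus,\dots,z_k=y$ be the solo path, with solo times $s_0<\dots<s_k\le t$. Let $j$ be minimal with $z_j\notin I^\ominus_{s_j}$. It exists since $y\notin I_t^\ominus$, and $j\ge1$ as the root is $\ominus$. By minimality $z_{j-1}\in I^\ominus_{s_{j-1}}$, and by the inclusion it cannot be $\ominus$ before $s_{j-1}$, so it becomes $\ominus$ exactly at time $s_{j-1}$. It would then infect $z_j$ at time $s_{j-1}+X^\ominus_{\{z_{j-1},z_j\}}=s_j$. So $z_j$ is infected by time $s_j$, but not by $\ominus$; hence $z_j\in I^\oplus_{s_j}\subset S^\oplus_{s_j}$. $\square$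

**Definition (branching random walk, real particles, ghosts).** $Z^i$ starts from one particle at $v^i$. Every particle stays where it is forever and at rate $\lambda_i$ gives birth to a new particle, displaced from it by an independent step of law $q$. Each birth carries an independent uniform mark in $[0,1]$. The root is *real*. A newborn is real if its parent is real, its site carries no real particle, and its mark is at most $\theta$, where $\theta$ is as in (3) with the displacement and the age of the parent. All other particles are *ghosts*.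

*Example.* On the triangle $p=1$ off the origin, so $\theta=1$ and $q=\frac12$ on each of the other two sites. Suppose the root at $0$ gives birth at $1$, then again at $1$, and then the first particle at $1$ gives birth at $2$. The first particle at $1$ and the one at $2$ are real; the second particle at $1$ is a ghost, and so are all its descendants.

**Lemma 6.** The real particles of $Z^i$, with their birth times and parents, have the law of the solo history of type $i$.

*Proof.* We compare the two laws through their densities. Given the marked process up to the $m$-th real birth, consider the births with a real parent at $x$ at a site $y$ without real particle that pass the mark test. Up to the next real birth they form, for distinct couples $(x,y)$, independent Poisson processes with intensities $\lambda_iq(x-y)\theta=\gamma^i_{\{x,y\}}(\cdot-t_x)$. So the density of the event that the first $m$ real births are $a_k\to x_k$ at times $\tau_k$, with no other real birth up to $t$, is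
$$\prod_{k\le m}\gamma^i_{\{a_k,x_k\}}(\tau_k-t_{a_k})\ \exp\Big(-\sum_{(x,y)}\int_{0}^{(t_y\wedge t)-t_x}\gamma^i_{\{x,y\}}(s)\,ds\Big),$$
the sum being over $x$ real by time $t$ and all $y$ with $t_y>t_x$ (with $t_y=\infty$ if $y$ carries no real particle by time $t$). Since $\bar F(s)=\exp(-\int_0^s\gamma)$, this is exactly (4) with $r=0$ and one type. $\square$

**Gluing.** For each $i$ separately, given $(v^i,X^i)$, use fresh independent randomness to sample the marked branching random walk from its regular conditional law given that its real history equals the solo history determined by $(v^i,X^i)$. By Lemma 6, $Z^i$ is then a branching random walk as defined; $S_t^i$ is the set of sites of real particles of $Z^i_t$; the solo infector of a vertex is the parent in $Z^i$; and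
$$(v^\ominus,X^\ominus,Z^\ominus)\ \text{ and }\ (v^\oplus,X^\oplus,Z^\oplus)\ \text{ are independent.}$$
Sums over $x\in Z_t^i$ are over particles, and $x$ also denotes the site of the particle.

## 7. First and second moments of the branching random walks

The size $|Z_t^i|$ is a Yule process of rate $\lambda_i$. So $\mathbb E|Z_t^i|=e^{\lambda_it}$, and $W^i:=\lim e^{-\lambda_it}|Z_t^i|$ is Exp(1); $W^\ominus$ and $W^\oplus$ are independent. Given $Z_t^i$, the variable $W^ie^{\lambda_it}$ is a sum of $|Z_t^i|$ independent Exp(1) variables, with mean and variance $|Z_t^i|$. Hence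
$$\mathbb E\big(|Z_t^i|-W^ie^{\lambda_it}\big)^2=\mathbb E|Z_t^i|=e^{\lambda_it}.\tag{5}$$

**One particle.** The mean measure solves $\dot m=\lambda_iq*m$. So from a starting point $v$, $\mathbb E\sum_{x\in Z_t^i}f(x)=e^{\lambda_it}(P_{\lambda_it}*f)(v)$. For a uniform start and $f\ge0$ possibly random but independent of $Z^i$,
$$\mathbb E\sum_{x\in Z_t^i}f(x)=e^{\lambda_it}\;\mathbb E\,\tfrac1n\textstyle\sum_yf(y).\tag{6}$$

**Two particles.** For two distinct particles alive at $t$, follow their ancestors (or themselves) alive at time $r\le t$. The first $r$ at which these differ is the time of a birth, and the two ancestors are then the parent and the newborn child. Afterwards the two lines evolve independently. The expected number of births in $dr$ is $\lambda_ie^{\lambda_ir}dr$, each gives two orders of the pair, each line has mean mass $e^{\lambda_i(t-r)}$ and displacement law $P_{\lambda_i(t-r)}$, and the child starts one $q$-step away from the parent. So for even $g$,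
$$\mathbb E\sum_{x\ne z\in Z_t^i}g(x-z)=\int_0^t2\lambda_ie^{\lambda_i(2t-r)}\big(P_{2\lambda_i(t-r)}*q*g\big)(0)\,dr,\tag{7}$$
the sum being over ordered pairs of distinct particles. Take $g=q*\mu$ with $\mu$ an even probability and insert (2) with $j=2$. The term $\frac Cn$ gives $Ce^{2\lambda_it}/n$. In the other term $e^{\lambda_i(2t-r)}e^{-2\lambda_i(t-r)}=e^{\lambda_ir}$, and $\int_0^t\lambda_ie^{\lambda_ir}(1+2\lambda_i(t-r))^{k_0}dr\le Ce^{\lambda_it}$. Therefore
$$\mathbb E\sum_{x\ne z\in Z^i_t}(q*\mu)(x-z)\le C\Big(\frac{e^{2\lambda_it}}n+\frac{e^{\lambda_it}}D\Big).\tag{8}$$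
The first term is what uniformly spread particles would give; the second comes from close relatives.

## 8. Few particles are lost before time $t_n-K$

**Lemma 7.** For all $t\ge0$ and both $i$,
$$\mathbb E\big[\mathbf 1_A(|Z_t^i|-|I_t^i|)\big]\le Ce^{\lambda_it}\Big(\frac{e^{\lambda t}}n+\frac{(1+t)^2}D\Big),$$
and the expected number of ghosts of $Z_t^i$ satisfies the same bound (without $\mathbf 1_A$).

*Proof.* On $A$, $|Z_t^i|-|I_t^i|=\#\text{ghosts}+|S_t^i\setminus I_t^i|$, because real particles correspond to $S_t^i$ and $I_t^i\subset S_t^i$. We bound the two terms separately.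

**Step 1: ghosts.** Every ghost is, or descends from, a ghost with a real parent. Such ghosts appear at time $s$ because the site is occupied, at rate at most $\lambda_i\sum_{x\ne z\in Z_s^i}q(x-z)$ (recall $q(0)=0$), or because the mark fails, at rate at most $\lambda_i|Z_s^i|\cdot\lambda_is/D$, since $1-\theta\le1-e^{-b}\le b\le\lambda_is/D$. Each has on average $e^{\lambda_i(t-s)}$ descendants at time $t$, itself included. By (8) with $\mu=\delta_0$ the expected number of ghosts is at most
$$\int_0^t\lambda_ie^{\lambda_i(t-s)}\,C\Big[\frac{e^{2\lambda_is}}n+\frac{(1+s)e^{\lambda_is}}D\Big]ds\le Ce^{\lambda_it}\Big[\frac{e^{\lambda_it}}n+\frac{(1+t)^2}D\Big],$$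
and $\lambda_i\le\lambda$.

**Step 2: blocking.** Let $j\ne i$. By Lemma 5, $|S_t^i\setminus I_t^i|$ is at most the number of particles of $Z_t^i$ that are, or descend from, particles born at some time $s\le t$ at a site occupied by $Z_s^j$. Such births occur at rate at most $\lambda_i\sum_{x\in Z_s^i,z\in Z_s^j}q(x-z)$. By independence and (6), with $f(x)=\sum_{z\in Z_s^j}q(x-z)$, the expected rate is at most $\lambda_ie^{(\lambda_i+\lambda_j)s}/n$. So
$$\mathbb E\big[\mathbf 1_A|S_t^i\setminus I_t^i|\big]\le\int_0^t\lambda_ie^{\lambda_i(t-s)}e^{(\lambda_i+\lambda_j)s}\frac{ds}n\le\frac{\lambda_i}{\lambda_j}\,\frac{e^{(\lambda_i+\lambda_j)t}}n\le\lambda\,\frac{e^{(\lambda_i+\lambda_j)t}}n\le\lambda e^{\lambda_it}\frac{e^{\lambda t}}n.\qquad\square$$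

At $T=t_n-K$ with $K$ fixed, $e^{\lambda T}/n=e^{-\lambda K}$: only a small *fraction* is lost, for both types. To make this precise, define $\mathrm{err}_K^i$ on $A$ by
$$e^{-\lambda_iT}|I_T^i|=W^i-\mathrm{err}_K^i,\qquad T=t_n-K.$$
Here $\mathrm{err}_K^i$ is the sum of $W^i-e^{-\lambda_iT}|Z_T^i|$, which is small by (5), and of $e^{-\lambda_iT}(|Z_T^i|-|I_T^i|)$, to which Lemma 7 applies. So, with $C$ independent of $K$,
$$\mathbb E\big[\mathbf 1_A|\mathrm{err}_K^i|\big]\le Ce^{-\lambda K}+o(1)\qquad(n\to\infty,\ K\text{ fixed}).\tag{9}$$

**Corollary 8.** For every $\eta\in(0,\frac12)$ there is $K=K_\eta$ such that for $n$ large, with probability at least $1-7\eta$, $A$ holds and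
$$|I^\ominus_{t_n-K}|\ge\eta e^{-K}n^{1/\lambda},\qquad|I^\oplus_{t_n-K}|\ge\eta e^{-\lambda K}n.$$

*Proof.* Choose $K$ with $Ce^{-\lambda K}\le\eta^2/2$ in (9). By Markov's inequality $\mathbb P(A,|\mathrm{err}_K^i|>\eta)\le\eta$ for $n$ large. Also $\mathbb P(W^i<2\eta)\le2\eta$ and $\mathbb P(A^c)=\frac1n\le\eta$. These exceptional events have total probability at most $2\eta+4\eta+\eta$. Outside them $|I_T^i|\ge e^{\lambda_iT}(2\eta-\eta)=\eta e^{\lambda_iT}$ for both $i$, and $e^T=e^{-K}n^{1/\lambda}$, $e^{\lambda T}=e^{-\lambda K}n$. $\square$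

## 9. The end phase: fixed chains of infection

From $T_0=t_n-K$ on, $\oplus$ holds at least $\varepsilon n$ vertices with high probability. By (Q1) every susceptible vertex is then attacked by $\oplus$ at a rate bounded below by a constant $h$, so the susceptible set decays like $ne^{-hs}$. We want to conclude that $\ominus$ grows by a constant factor only.

The natural attempt is a differential inequality for $\mathbb E|I^\ominus|$. Its growth rate is at most $\mathbb E\sum_{x\in I_t^\ominus}\sum_{y\in U_t}q(x-y)$. If the inner sum were comparable to $|U_t|/n\le e^{-hs}$, we would be done. But $q$ is not bounded by $C/n$; (Q2) gives only the bound $1/D$, and the susceptible vertices may sit close to the $\ominus$ vertices. From $\sum_{y\in U}q(x-y)\le\min\{1,|U|/D\}$ and the decay $ne^{-hs}$ one profits only after a time $\frac1h\log(n/D)$, which is of order $\log n$ since $n/D\ge cn^{\alpha/d}$. Up to then one has only the growth bound $e^s$, which costs a power of $n$.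

The way out is not to ask where the susceptible vertices are. Fix in advance a whole chain $x_0\to x_1\to\dots\to x_k$ along which $\ominus$ is supposed to spread. For the chain to succeed, *each* $x_j$ must escape $\oplus$ until its infection time $s_j$, and this costs a factor $e^{-hs_j}$ for each $j$. The factors $q(x_{j-1}-x_j)$ are then summed freely, and each sum is at most $1$. The integral over ordered times of $\prod_je^{-hs_j}$ is $h^{-k}/k!$, and the sum over $k$ is finite.

**Lemma 9.** Let $T_1=D$, $0\le T_0<T_1$, $\varepsilon>0$, $B=A\cap\{|I^\oplus_{T_0}|\ge\varepsilon n\}$, $h=\lambda c_0\varepsilon e^{-\lambda}$. For $0\le\ell\le T_1-T_0$, on $B$: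
$$\mathbb E\big[|I^\ominus_{T_1}|-|I^\ominus_{T_0+\ell}|\,\big|\,\mathcal F_{T_0}\big]\le|I^\ominus_{T_0}|\Big(e^{1/h}-e^{(1-e^{-h\ell})/h}\Big),\qquad\mathbb E\big[|U_{T_1}|\,\big|\,\mathcal F_{T_0}\big]\le ne^{-h(T_1-T_0)}.$$
In particular (take $\ell=0$) $\mathbb E[|I^\ominus_{T_1}|\,|\,\mathcal F_{T_0}]\le|I^\ominus_{T_0}|e^{1/h}$ on $B$.

*Proof.* **Step 1: a lower bound on the attack by $\oplus$.** For $t\in[T_0,T_1]$ the quantity $b$ in (3) is at most $\lambda t/D\le\lambda$, so $\theta\ge e^{-\lambda}$. With (Q1), on $B$ every susceptible vertex is infected by $\oplus$ with intensity at least $\lambda\cdot\varepsilon n\cdot\frac{c_0}n\cdot e^{-\lambda}=h$. So for each $y$ the function $u(s)=\mathbb P(y\in U_{T_0+s}|\mathcal F_{T_0})$ satisfies $u'\le-hu$ a.e.; sum over $y$ to get the bound on $U_{T_1}$.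

**Step 2: decomposition into chains.** Every vertex that becomes $\ominus$ in $(T_0,T_1]$ is the endpoint of exactly one chain $x_0\in I^\ominus_{T_0}$, $x_1,\dots,x_k\in U_{T_0}$ distinct, $k\ge1$, where $x_j$ is infected by $x_{j-1}$ for $1\le j\le k$. Fix such a sequence and write $q_j=q(x_{j-1}-x_j)$. For $0\le j\le k$ let $Y_j(s)$ be the indicator that at time $T_0+s$ the vertices $x_1,\dots,x_j$ have been infected along the chain and $x_{j+1},\dots,x_k$ are susceptible. Put $a_j(s)=\mathbb E[Y_j(s)|\mathcal F_{T_0}]$, so that $a_j(0)=\mathbf 1_{j=0}$. If $x_k$ gets infected along the chain, the process passes through $Y_0,Y_1,\dots,Y_{k-1}$ in this order.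

**Step 3: differential inequalities for $a_j$.** For $j\ge1$ the state $Y_j=1$ is entered only from $Y_{j-1}=1$, when $x_{j-1}$ infects $x_j$; by (3), with $\lambda_\ominus=1$ and $\theta\le1$, the intensity is at most $q_j$. The state $Y_j=1$ is left with intensity at least $(k-j)h$, since each of the $k-j$ distinct susceptible vertices $x_{j+1},\dots,x_k$ is infected by $\oplus$ with intensity at least $h$, and any such infection destroys the state. By Lemma 4(b), $Y_j(s)-Y_j(0)-\int_0^s(\text{entry intensity}-\text{exit intensity})\,du$ is a martingale. Taking conditional expectations, $a_j$ is Lipschitz (for fixed $n$ the intensities are bounded), and for a.e. $s$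
$$a_0'\le-kh\,a_0,\qquad a_j'\le q_ja_{j-1}-(k-j)h\,a_j\quad(1\le j\le k).$$

**Step 4: comparison with an explicit solution.** Put $\beta_0(s)=e^{-khs}$ and
$$\beta_j(s)=q_1\cdots q_j\int_{0<s_1<\dots<s_j<s}e^{-h(s_1+\dots+s_j+(k-j)s)}\,ds_1\cdots ds_j .$$
Differentiate: the exponential gives $-(k-j)h\beta_j$, and the upper limit $s_j=s$ gives $q_1\cdots q_j\int e^{-h(s_1+\dots+s_{j-1}+(k-j+1)s)}=q_j\beta_{j-1}$. So $\beta_j'=q_j\beta_{j-1}-(k-j)h\beta_j$, with $\beta_j(0)=\mathbf 1_{j=0}$. We show $a_j\le\beta_j$ by induction. If $a_{j-1}\le\beta_{j-1}$, then a.e.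
$$\big(e^{(k-j)hs}(a_j-\beta_j)\big)'\le e^{(k-j)hs}q_j(a_{j-1}-\beta_{j-1})\le0,$$
and $a_j-\beta_j$ vanishes at $0$, so $a_j\le\beta_j$. For $j=0$ the same computation works without the middle term.

**Step 5: summation over chains.** The conditional probability that $x_k$ is infected along the chain during $(T_0+\ell,T_1]$ is at most
$$\int_\ell^{T_1-T_0}q_ka_{k-1}(s)\,ds\le q_1\cdots q_k\int_{\substack{0<s_1<\dots<s_k\\ s_k>\ell}}e^{-h\sum_js_j}\,ds=q_1\cdots q_k\,\frac{h^{-k}-\big((1-e^{-h\ell})/h\big)^k}{k!},$$
because the integrand is symmetric: without the condition $s_k>\ell$ the integral is $h^{-k}/k!$, and the part with all $s_j\le\ell$ is $((1-e^{-h\ell})/h)^k/k!$. Sum over $x_k$, then $x_{k-1}$, down to $x_1$, using $\sum_yq(x-y)=1$ each time; then over $x_0\in I^\ominus_{T_0}$ and over $k\ge1$. The two exponential series give the claim. For $\ell=0$ the increment is at most $|I^\ominus_{T_0}|(e^{1/h}-1)$. $\square$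

## 10. Proof of Theorem 1

Let $\eta\in(0,\frac12)$, $K=K_\eta$ from Corollary 8, $T_0=t_n-K$. Recall that $|I_t^\ominus|$ and $|I_t^\oplus|$ are nondecreasing. Probabilities are for independent starting points; conditioning on $A$ changes them by $O(1/n)$.

**Step 1: coexistence for $\lambda=1$.** Here $t_n=\log n$, and Corollary 8 says that with probability at least $1-7\eta$ both types hold at least $\eta e^{-K}n$ vertices already at time $T_0$. So $\liminf_n\mathbb P(M_n\ge\eta e^{-K}n)\ge1-7\eta$. Since $\eta$ is arbitrary, (i) follows.

**Step 2: lower bound for $\lambda>1$.** Again by Corollary 8, with probability at least $1-7\eta$ we have $N_n^\ominus\ge\eta e^{-K}n^{1/\lambda}$ and $N_n^\oplus\ge\eta e^{-\lambda K}n$. For $n$ large the first number is the smaller one, so $M_n\ge\eta e^{-K}n^{1/\lambda}$.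

**Step 3: upper bound for $\lambda>1$.** Put $\varepsilon=\eta e^{-\lambda K}$ and take $B$, $h$ as in Lemma 9; we have $T_0<T_1=D$ for $n$ large. Then $\mathbb P(B^c)\le7\eta$, and $h$ does not depend on $n$. The phase is long enough to infect everyone: since $D\ge cn^\kappa$ and $T_0\le\log n$,
$$\mathbb P(B,\,U_{T_1}\ne\emptyset)\le ne^{-h(D-T_0)}\to0,$$
and if $U_{T_1}=\emptyset$ then $N_n^\ominus=|I^\ominus_{T_1}|$. Lemma 9 and $|I^\ominus_{T_0}|\le|Z^\ominus_{T_0}|$ give
$$\mathbb E\big[\mathbf 1_B|I^\ominus_{T_1}|\big]\le e^{1/h}\,\mathbb E|Z^\ominus_{T_0}|=e^{1/h-K}n^{1/\lambda}.$$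
Hence, for $a$ large enough,
$$\limsup_n\mathbb P\big(N_n^\ominus>an^{1/\lambda}\big)\le7\eta+e^{1/h-K}/a\le8\eta.$$

**Step 4: conclusion.** As $M_n\le N_n^\ominus$, Steps 2 and 3 show that $M_n/n^{1/\lambda}$ is tight in $(0,\infty)$, so $\log M_n/\log n\to1/\lambda$ in probability. Since $N_n^\ominus=O_{\mathbb P}(n^{1/\lambda})=o_{\mathbb P}(n)$ and $N_n^\oplus=n-N_n^\ominus$, also $\mathbb P(M_n=N_n^\ominus)\to1$. $\blacksquare$

This proves the conjecture. For the limit laws we must follow the infections through the window $[t_n-K,t_n+L]$, where the torus fills up.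

## 11. The macroscopic profile follows a logistic curve

For a finite set or family $R$ of sites (with multiplicity) let $f_R(y)=\sum_{z\in R}q(z-y)$: the attack felt at $y$ from $R$. Norms $\|g\|_r$ are with respect to normalized counting measure, so $\|f_R\|_1=|R|/n$. For sets, $0\le f_R\le1$. We treat two cases at once.

* Case (a), $\lambda=1$: $J=\{\ominus,\oplus\}$, $R^i=I^i$, $U$ the complement of $I^\ominus\cup I^\oplus$.
* Case (b), $\lambda>1$: $J=\{\oplus\}$, $R^\oplus=S^\oplus$ (solo), $U$ its complement, and $\mathbf 1_A$ below is dropped.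

In both cases $\lambda_i=\lambda$ for $i\in J$. Put $w=\sum_JW^i$ and
$$\rho_i(s)=\frac{W^ie^{\lambda s}}{1+we^{\lambda s}},\qquad\rho=\sum_J\rho_i,\qquad\text{so}\qquad\rho_i'=\lambda\rho_i(1-\rho).\tag{10}$$
Let $f_i(\cdot,t)=f_{R_t^i}$, $\psi_i(\cdot,t)=f_i(\cdot,t)-\rho_i(t-t_n)$, $\psi=\sum_J\psi_i$, $\Psi=\sum_J\|\psi_i\|_1\le2$, $K_n=\log\log n$, $t_0=t_n-K_n$.

**Proposition 10.** For each fixed $L$: $\mathbb E\big[\mathbf 1_A\sup_{t_0\le t\le t_n+L}\Psi(t)\big]\to0$.

The strategy is to start at a time when the infected fraction $e^{\lambda t_0}/n=e^{-\lambda K_n}=(\log n)^{-\lambda}$ is still small, show that the *relative* error is then $o(1)$, and let Gronwall's inequality carry it through. The error may grow by a factor $e^{\lambda K_n}$, so the initial error must be $o(e^{-\lambda K_n})$.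

*Proof.* **Step 1: the initial error is $\mathbb E[\mathbf 1_A\Psi(t_0)]=o(e^{-\lambda K_n})$.** Write $\psi_i(\cdot,t_0)$ as the sum of four differences.

*From $f_i$ to $f_{Z_{t_0}^i}$.* The family $Z^i_{t_0}$ contains $R^i_{t_0}$, so the $L^1$-distance is $\frac1n$ times the loss $|Z^i_{t_0}|-|I^i_{t_0}|$ (case a) or the number of ghosts (case b). By Lemma 7 its expectation is at most $Ce^{-\lambda K_n}\big(e^{-\lambda K_n}+(1+t_0)^2/D\big)$.

*From $f_{Z_{t_0}^i}$ to its average.* With $t=t_0$, expanding the square gives $\sum_y\big(f_{Z_t^i}(y)-\frac{|Z_t^i|}n\big)^2=\sum_{z,z'\in Z_t^i}\big(q^{*2}(z-z')-\frac1n\big)$. The diagonal is at most $|Z_t^i|/D$, as $q^{*2}\le\frac1D$. For the rest use (7) with $g=q^{*2}-\frac1n$, for which $P_v*q*g=P_v*q^{*3}-\frac1n\le\epsilon(v)$ by (1). So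
$$\mathbb E\Big\|f_{Z_t^i}-\tfrac{|Z_t^i|}n\Big\|_2^2\le\frac1n\Big[\frac{e^{\lambda t}}D+\int_0^t2\lambda e^{\lambda(2t-r)}\epsilon(2\lambda(t-r))\,dr\Big]\le C\Big(\frac{e^{\lambda t}}n\Big)^2\Big[e^{-2c_2\lambda t}+\frac{ne^{-\lambda t}}D\Big].$$
Indeed, with $u=t-r$ the first part of $\epsilon$ gives $\frac Cne^{\lambda t}\int_0^te^{(1-2c_2)\lambda u}\,du\le\frac Cne^{(2-2c_2)\lambda t}$, since $2c_2<1$, and the second part gives $\frac CDe^{\lambda t}$ as in (8). The last bracket tends to $0$ because $ne^{-\lambda t_0}=(\log n)^\lambda$, which is negligible against $D$. Since $\|\cdot\|_1\le\|\cdot\|_2$, the $L^1$-norm has expectation $o(e^{-\lambda K_n})$.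

*From $|Z^i_{t_0}|/n$ to $W^ie^{\lambda t_0}/n=W^ie^{-\lambda K_n}$.* By (5), $\mathbb E\big||Z^i_{t_0}|-W^ie^{\lambda t_0}\big|/n\le e^{-\lambda K_n}e^{-\lambda t_0/2}$.

*From $W^ie^{-\lambda K_n}$ to $\rho_i(-K_n)$.* The difference is at most $W^iwe^{-2\lambda K_n}$, with expectation $O(e^{-2\lambda K_n})$.

**Step 2: the evolution equation.** By (3) and $\theta\ge1-b$, a susceptible $z$ is infected by type $i$ at time $s$ with intensity in $[(1-\frac{\lambda s}D)\lambda f_i(z,s),\lambda f_i(z,s)]$, and this adds $q(z-y)$ to $f_i(y,\cdot)$. Hence for $t_0\le t\le t_n+L$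
$$f_i(y,t)=f_i(y,t_0)+\int_{t_0}^t\big(\lambda\,q*(\mathbf 1_{U_s}f_i)(y)+e_i(y,s)\big)ds+\mathcal M_i(y,t),\qquad|e_i|\le C\tfrac{\log n}D,$$
where $\mathcal M_i(y,\cdot)$ is a martingale, null at $t_0$, with jumps $q(z-y)$, at most one for each $z$, and continuous compensator. Its second moment is the expected sum of its squared jumps, so $\mathbb E\mathcal M_i(y,t)^2\le\sum_zq(z-y)^2\le\frac1D$. By Doob's $L^2$ inequality $\mathbb E\sup_t\|\mathcal M_i(\cdot,t)\|_1\le\frac1n\sum_y\mathbb E\sup_t|\mathcal M_i(y,t)|\le2D^{-1/2}$. (In case (a) expectations are taken on $A\in\mathcal F_{t_0}$.)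

**Step 3: subtracting the logistic equation.** Because $q*\mathbf 1_U=1-\sum_Jf_i=1-\rho-\psi$,
$$q*(\mathbf 1_Uf_i)=\rho_i\,q*\mathbf 1_U+q*(\mathbf 1_U\psi_i)=\rho_i(1-\rho)-\rho_i\psi+q*(\mathbf 1_U\psi_i),$$
with $\rho_i,\rho$ evaluated at $s-t_n$. Subtracting (10) gives, pathwise,
$$\psi_i(t)=\psi_i(t_0)+\int_{t_0}^t\big(\lambda q*(\mathbf 1_U\psi_i)-\lambda\rho_i\psi+e_i\big)ds+\mathcal M_i(t).$$
This is an identity for each realization, so it does not matter that $W^i$ depends on the future.

**Step 4: Gronwall.** Convolution with $q$ does not increase the $L^1$-norm, and $\|\psi\|_1\le\Psi$. Summing over $i\in J$,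
$$\Psi(t)\le Q_n+\int_{t_0}^t\lambda\big(1+\rho(s-t_n)\big)\Psi(s)\,ds,\qquad Q_n=\Psi(t_0)+C\tfrac{(K_n+L)\log n}D+\sum_J\sup_t\|\mathcal M_i(\cdot,t)\|_1,$$
and $\mathbb E[\mathbf 1_AQ_n]=o(e^{-\lambda K_n})$ by Steps 1 and 2, since $D$ is at least $cn^\kappa$. As $\lambda\rho=\frac{d}{ds}\log(1+we^{\lambda s})$, we have $\int_{-\infty}^L\lambda\rho\,ds=\log(1+we^{\lambda L})$, and Gronwall's inequality gives
$$\sup_{t_0\le t\le t_n+L}\Psi(t)\le Q_ne^{\lambda K_n}\,e^{\lambda L}(1+we^{\lambda L})\to0\quad\text{in probability on }A,$$
because the law of $w$ does not depend on $n$. As $\Psi\le2$, bounded convergence concludes. $\square$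

## 12. The uniform limit for $\lambda=1$

*Proof of Theorem 2(i).* Averaging $\psi_i$ over $y$ gives $\big||I_t^i|/n-\rho_i(t-t_n)\big|\le\|\psi_i\|_1$. So by Proposition 10(a), for each fixed $L$, $|I^\ominus_{t_n+L}|/n-\rho_\ominus(L)\to0$ and $|I^\oplus_{t_n+L}|/n-\rho_\oplus(L)\to0$ in probability. Since
$$|I^\ominus_{t_n+L}|\le N_n^\ominus\le n-|I^\oplus_{t_n+L}|,$$
$N_n^\ominus/n$ lies in $[\rho_\ominus(L),1-\rho_\oplus(L)]$ up to $o_{\mathbb P}(1)$. As $L\to\infty$, both ends tend to $W^\ominus/(W^\ominus+W^\oplus)$. So $N_n^\ominus/n-W^\ominus/(W^\ominus+W^\oplus)\to0$ in probability. The law of $(W^\ominus,W^\oplus)$ does not depend on $n$, and the ratio of one Exp(1) variable to the sum of two independent ones is uniform on $(0,1)$. $\blacksquare$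

## 13. The limit law for $\lambda>1$

Here $w=W^\oplus$ and $\rho=\rho_\oplus$. Fix $K,L$; let $m_t=|I_t^\ominus|$ and $\mathcal J=[t_n-K,t_n+L]$. The picture is that $\ominus$ is a negligible population driven by the solo profile of $\oplus$: it should grow at rate $1-\rho(t-t_n)$ per vertex.

**Step 1: the growth rate of $m$ and its error.** Since $\sum_{y\in U_t}q(x-y)=1-f_{I_t^\ominus}(x)-f_{I_t^\oplus}(x)$, the $\mathcal F$-intensity of $m$ on $A$, namely $\sum_{x\in I^\ominus_t}\sum_{y\in U_t}q(x-y)\theta$ with $1-\frac tD\le\theta\le1$, equals $m_t(1-\rho(t-t_n))-\mathcal E_t$ with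
$$|\mathcal E_t|\le\sum_{x\in I^\ominus_t}\big|f_{I^\oplus_t}(x)-\rho(t-t_n)\big|+\sum_{x\in I^\ominus_t}f_{I^\ominus_t}(x)+\tfrac tDm_t.\tag{11}$$

**Step 2: the error is negligible, $\mathbb E\big[\mathbf 1_A\int_{\mathcal J}|\mathcal E_t|dt\big]=o(n^{1/\lambda})$.** On $\mathcal J$ we have $e^t\le e^Ln^{1/\lambda}$ and $e^{\lambda t}/n\le e^{\lambda L}$. The last term of (11) has expectation at most $\frac tDe^t=o(n^{1/\lambda})$. The second is at most $\sum_{x\ne z\in Z_t^\ominus}q(x-z)$, with expectation at most $C(e^{2t}/n+e^t/D)$ by (8). This is $o(n^{1/\lambda})$ because $e^{2t}/n\le Cn^{1/\lambda}n^{1/\lambda-1}$ and $\lambda>1$. Since $I_t^\oplus\subset S_t^\oplus$, the first term is at most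
$$\sum_{x\in Z_t^\ominus}\big|f_{S_t^\oplus}(x)-\rho(t-t_n)\big|+\sum_{x\in Z_t^\ominus}f_{S_t^\oplus\setminus I_t^\oplus}(x).$$

*First sum.* $Z^\ominus$ is independent of $(S^\oplus,W^\oplus)$; this is why the profile was proved for the solo process. By (6) the expectation is $e^t\,\mathbb E\|f_{S_t^\oplus}-\rho(t-t_n)\|_1=o(n^{1/\lambda})$, uniformly on $\mathcal J$, by Proposition 10(b).

*Second sum, on $A$.* We must show that the $\oplus$ vertices blocked by $\ominus$ are not felt by the $\ominus$ vertices. By Lemma 5 with types exchanged, each $y\in S_t^\oplus\setminus I_t^\oplus$ carries a particle of $Z_t^\oplus$ that is, or descends from, a particle born at some time $s\le t$ at a site $z$ occupied by $Z_s^\ominus$. Condition on $Z^\ominus$. As $v^\oplus$ is uniform, the expected birth rate of $Z^\oplus$ at any given site at time $s$ is $\lambda e^{\lambda s}/n$. The subtree of a particle born at $z$ evolves independently and contributes on average $e^{\lambda(t-s)}(P_{\lambda(t-s)}*q)(x-z)$ to $\sum_yq(x-y)$. So the expectation is at most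
$$\int_0^t\frac{\lambda e^{\lambda t}}n\;\mathbb E\Big[\sum_{z\in Z_s^\ominus}\sum_{x\in Z_t^\ominus}(P_{\lambda(t-s)}*q)(x-z)\Big]ds.$$
Decompose $x\in Z_t^\ominus$ according to its ancestor $x'\in Z_s^\ominus$: the inner expectation equals $e^{t-s}\,\mathbb E\sum_{z,x'\in Z_s^\ominus}(q*\mu)(x'-z)$ with the even probability $\mu=P_{\lambda(t-s)}*P_{t-s}$. The pairs with $x'=z$ the same particle contribute at most $e^{t-s}e^s/D$, as $q*\mu\le\frac1D$. The rest contribute, by (8), at most $Ce^{t-s}(e^{2s}/n+e^s/D)$. Integrating over $s$, the expectation is at most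
$$C\,\frac{e^{\lambda t}}n\Big(\frac{e^{2t}}n+\frac{(1+t)e^t}D\Big)=o(n^{1/\lambda})\quad\text{uniformly on }\mathcal J.$$
As $\mathcal J$ has fixed length, the claim of Step 2 follows.

**Step 3: solving for $m$ on $\mathcal J$.** On $A$, for $t\in\mathcal J$,
$$m_t=m_{t_n-K}+\int_{t_n-K}^t\big(m_s(1-\rho(s-t_n))-\mathcal E_s\big)ds+\mathcal N_t,$$
with $\mathcal N$ an $\mathcal F$-martingale, null at $t_n-K$, with unit jumps, so by Doob $\mathbb E[\mathbf 1_A\sup_{\mathcal J}\mathcal N^2]\le4\,\mathbb E|Z^\ominus_{t_n+L}|=4e^Ln^{1/\lambda}$. Let $x_t=n^{-1/\lambda}m_t$, and let $\bar x$ solve $\dot{\bar x}=\bar x(1-\rho(\cdot-t_n))$ with the same value at $t_n-K$. Since $0\le1-\rho\le1$, Gronwall bounds $|x-\bar x|$ on $\mathcal J$ by $e^{K+L}n^{-1/\lambda}\big(\int_{\mathcal J}|\mathcal E_s|ds+\sup_{\mathcal J}|\mathcal N|\big)$, which tends to $0$ in probability. Hence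
$$x_{t_n+L}-x_{t_n-K}\exp\Big(\int_{-K}^L(1-\rho)\,ds\Big)\to0\quad\text{in probability}.$$
From $\rho'=\lambda\rho(1-\rho)$ we get $1-\rho=\frac1\lambda(\log\rho)'$, so the exponential equals $(\rho(L)/\rho(-K))^{1/\lambda}$. By the definition of $\mathrm{err}_K^\ominus$, $x_{t_n-K}=e^{-K}(W^\ominus-\mathrm{err}_K^\ominus)$, and $e^{-\lambda K}/\rho(-K)=(1+we^{-\lambda K})/w$. So
$$x_{t_n+L}=(W^\ominus-\mathrm{err}_K^\ominus)\Big(\frac{1+we^{-\lambda K}}w\Big)^{1/\lambda}\rho(L)^{1/\lambda}+o_{\mathbb P}(1).$$
The left side does not depend on $K$. Let $n\to\infty$, then $K\to\infty$: by (9), $\limsup_n\mathbb E[\mathbf 1_A|\mathrm{err}_K^\ominus|]\to0$ as $K\to\infty$, and $(1+we^{-\lambda K})^{1/\lambda}\to1$ almost surely, with a law not depending on $n$. Therefore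
$$n^{-1/\lambda}|I^\ominus_{t_n+L}|-W^\ominus(W^\oplus)^{-1/\lambda}\rho(L)^{1/\lambda}\to0\ \text{ in probability, for every fixed }L.\tag{12}$$

**Step 4: nothing is gained after $t_n+L$, for $L$ large.** Let $\eta\in(0,\frac12)$ and $K_\eta,T_0,\varepsilon,B,h$ as in Section 10. Lemma 9 with $\ell=K_\eta+L$, so that $T_0+\ell=t_n+L$, and $\mathbb E|I^\ominus_{T_0}|\mathbf 1_A\le e^{-K_\eta}n^{1/\lambda}$ give
$$n^{-1/\lambda}\,\mathbb E\big[\mathbf 1_B(|I^\ominus_{T_1}|-|I^\ominus_{t_n+L}|)\big]\le e^{-K_\eta}\big(e^{1/h}-e^{(1-e^{-h(K_\eta+L)})/h}\big)\xrightarrow[L\to\infty]{}0,$$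
uniformly in $n$. By Step 3 of Section 10, $B$ holds and $N_n^\ominus=|I^\ominus_{T_1}|$ with probability at least $1-7\eta-o(1)$. Also $\rho(L)\to1$ almost surely as $L\to\infty$. Combining with (12) and letting $n\to\infty$, then $L\to\infty$, then $\eta\to0$,
$$n^{-1/\lambda}N_n^\ominus-W^\ominus(W^\oplus)^{-1/\lambda}\to0\quad\text{in probability}.$$
Since $\mathbb P(M_n=N_n^\ominus)\to1$ by Theorem 1, and the law of $(W^\ominus,W^\oplus)$ does not depend on $n$, Theorem 2(ii) follows for $\lambda>1$. The case $\lambda<1$ follows by the reduction in Section 1, which replaces $\lambda$ by $1/\lambda$ and exchanges the types. $\blacksquare$
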